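# Affine 2-stresses of prime simplicial polytopes

## 1. Missing faces, primeness, and affine stresses

Throughout, $P\subset\mathbb R^d$ is a simplicial $d$-polytope, meaning that every proper face is a simplex. Its vertex set is $V$, and $p_v=p(v)\in\mathbb R^d$ is the position of the vertex $v$. We identify a proper face with its set of vertices, so the boundary complex $\Delta=\partial P$ is a simplicial complex on $V$. The graph of $P$ is its $1$-skeleton. We write $f_0,f_1$ for the numbers of vertices and edges, and
$$h_1=f_0-d,\qquad h_2=f_1-(d-1)f_0+\tbinom d2 .$$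

**Definition 1 (missing faces, primeness).** A set $M\subseteq V$ is a *missing face* of $\Delta$ if $M$ is not a face but every proper subset of $M$ is a face. A *missing $(d-1)$-face* is a missing face with $|M|=d$. The polytope $P$ is *prime* if it has no missing $(d-1)$-face. We write $m(P)$ for the number of missing $(d-1)$-faces.

**Example 1.** Four polytopes will accompany us.

1. *The simplex.* All proper subsets of $V$ are faces. The only missing face is $V$, which has $d+1$ elements, so the simplex is prime.
2. *The bipyramid $B$.* Let $M=\{1,\dots,d\}$ be the vertex set of a $(d-1)$-simplex in a hyperplane, and let $n,s$ be points strictly on the two sides such that the segment from $p_n$ to $p_s$ meets the relative interior of $\operatorname{conv}M$. The faces are the sets containing neither $M$ nor $\{n,s\}$. So the missing faces are $M$ and $\{n,s\}$. For $d\ge3$ we get $m(B)=1$, and $B$ is not prime.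
3. *The triangle sum $T\subset\mathbb R^4=\mathbb R^2\times\mathbb R^2$.* Take a triangle $a_1,a_2,a_3$ in $\mathbb R^2\times 0$ with $\sum a_i=0$, a triangle $b_1,b_2,b_3$ in $0\times\mathbb R^2$ with $\sum b_j=0$, and $T=\operatorname{conv}\{a_i,b_j\}$. If $f$ is a functional equal to $1$ on an edge of the first triangle and $g$ one for the second, then $(f,g)$ defines a facet with four vertices, and these are all the facets. So the faces are the sets that contain neither all $a_i$ nor all $b_j$. The two missing faces have $3<4$ elements, and $T$ is prime.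
4. *The cross-polytope* $\operatorname{conv}\{\pm e_1,\dots,\pm e_d\}$. The faces are the sets without antipodal pairs, and the missing faces are the $d$ antipodal pairs. It is prime for $d\ge3$.

**Definition 2 (affine stresses).** In $\mathbb R[x_v:v\in V]$ put $\theta_i=\sum_v p(v)_i\,x_v$ for $1\le i\le d$ and $\theta_{d+1}=\sum_v x_v$. For a linear form $\theta=\sum_v\theta_vx_v$ let $\partial_\theta=\sum_v\theta_v\,\partial/\partial x_v$. An *affine $k$-stress* on $P$ is a homogeneous polynomial $\lambda$ of degree $k$ such that every monomial of $\lambda$ is supported on a face of $\Delta$ and $\partial_{\theta_i}\lambda=0$ for $1\le i\le d+1$. These form the vector space $\mathrm{Stress}_k(P)$.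

For $k=1$ this is the space of affine dependencies: $\sum\mu_vx_v$ is a $1$-stress iff $\sum\mu_vp_v=0$ and $\sum\mu_v=0$. For $k=2$ write $\lambda=\frac12\sum_v\omega_{vv}x_v^2+\sum_{uv}\omega_{uv}x_ux_v$, the second sum over edges, with $\omega_{uv}=0$ when $u\neq v$ are not adjacent. Since $\partial\lambda/\partial x_v=\sum_u\omega_{uv}x_u$ (with $u=v$ included), the condition on $\lambda$ is $\sum_u\omega_{uv}p_u=0$ and $\sum_u\omega_{uv}=0$ for all $v$. Equivalently,
$$\sum_{u\ne v}\omega_{uv}(p_u-p_v)=0,\qquad \omega_{vv}=-\sum_{u\ne v}\omega_{uv}\qquad(v\in V).\tag{1}$$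
So the squarefree part of an affine $2$-stress is an equilibrium stress of the graph of $P$, and it determines the square terms. Note also that every derivative $\partial\lambda/\partial x_v$ of an affine $2$-stress is an affine $1$-stress.

**Example 2.** For the simplex $\mathrm{Stress}_1=0$, so $\mathrm{Stress}_2=0$.

For the triangle sum $T$, $\mathrm{Stress}_1$ has dimension $6-5=1$ and is spanned by $\ell=\sum x_{a_i}-\sum x_{b_j}$. If $\lambda\in\mathrm{Stress}_2(T)$, every $\partial\lambda/\partial x_v$ is a multiple of $\ell$, so every row of the symmetric matrix $(\omega_{uv})$ is a multiple of the coefficient vector of $\ell$, and $\lambda$ is a multiple of $\ell^2$. Conversely all pairs of vertices of $T$ are edges, and $\partial_{\theta_i}\ell^2=2\ell\,\partial_{\theta_i}\ell=0$. Hence $\mathrm{Stress}_2(T)=\mathbb R\,\ell^2$.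

For the bipyramid, $\mathrm{Stress}_1$ is spanned by $\ell=\alpha x_n+(1-\alpha)x_s-\sum_i\mu_ix_i$, where $\alpha p_n+(1-\alpha)p_s=\sum\mu_ip_i$ is the crossing point and $0<\alpha<1$. As before a $2$-stress is $\kappa\ell^2$, but the coefficient of the nonface monomial $x_nx_s$ in $\ell^2$ is $2\alpha(1-\alpha)\ne0$. So $\kappa=0$ and $\mathrm{Stress}_2(B)=0$.

**Definition 3 (the spaces $Q(P)$ and $\mathrm{Aff}(P)$).** For $q\in\mathbb R^V$ put $y_q=\sum_vq_vx_v$. Let
$$Q(P)=\{q\in\mathbb R^V:\partial_{y_q}\lambda=0\ \ \forall\lambda\in\mathrm{Stress}_2(P)\},\qquad \mathrm{Aff}(P)=\operatorname{span}(p(\cdot)_1,\dots,p(\cdot)_d,1).$$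

So $\mathrm{Aff}(P)$ consists of the restrictions to $V$ of affine functions on $\mathbb R^d$. Its dimension is $d+1$, since $V$ affinely spans, and $\mathrm{Aff}(P)\subseteq Q(P)$ by the definition of a stress.

**Example 3.** For $T$, write $\langle q,\ell\rangle=\sum_i q_{a_i}-\sum_jq_{b_j}$. Then $\partial_{y_q}\ell^2=2\langle q,\ell\rangle\,\ell$, so $Q(T)=\{q:\langle q,\ell\rangle=0\}$ has dimension $5$ and equals $\mathrm{Aff}(T)$. For the bipyramid there are no stresses, so $Q(B)=\mathbb R^V$ has dimension $d+2$, one more than $\mathrm{Aff}(B)$.

## 2. Recovering a polytope from its affine 2-stresses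

The space $\mathrm{Stress}_1(P)$ determines $P$ up to affine equivalence, because its annihilator in $\mathbb R^V$ is $\mathrm{Aff}(P)$. Is $\mathrm{Stress}_2(P)$ enough? A conjecture attributed to Kalai, stated in Isabella Novik and Hailun Zheng, "Reconstructing simplicial polytopes from their graphs and affine $2$-stresses", arXiv:2106.09284 (2021), says: for $d\ge4$, a prime simplicial $d$-polytope is determined up to affine equivalence by its graph and its space of affine $2$-stresses. Explicitly, let $P,P'$ be prime simplicial $d$-polytopes with $d\ge4$, with a bijection of vertex sets that is an isomorphism of graphs and carries $\mathrm{Stress}_2(P)$ to $\mathrm{Stress}_2(P')$. The claim is that some affine transformation of $\mathbb R^d$ maps each vertex of $P$ to the corresponding vertex of $P'$.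

The conjecture is true. The graph is not needed as data, and only one of $P,P'$ has to be prime.

**Theorem A.** If $d\ge4$ and $P$ is a prime simplicial $d$-polytope, then $Q(P)=\mathrm{Aff}(P)$. Equivalently, the polynomials $\partial\lambda/\partial x_v$ ($\lambda\in\mathrm{Stress}_2(P)$, $v\in V$) span $\mathrm{Stress}_1(P)$.

**Corollary (Kalai's conjecture).** Let $d\ge4$, let $P,P'$ be simplicial $d$-polytopes labelled by the same $V$, let $P$ be prime, and let $\mathrm{Stress}_2(P)\subseteq\mathrm{Stress}_2(P')$. Then an affine transformation maps $p(v)$ to $p'(v)$ for all $v$.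

**Theorem B.** Let $d\ge4$ and let $P$ be any simplicial $d$-polytope with $m(P)$ missing $(d-1)$-faces. Then $\dim Q(P)=d+1+m(P)$; that is, the derivatives of affine $2$-stresses span a subspace of codimension exactly $m(P)$ in $\mathrm{Stress}_1(P)$. If $P$ is not prime, there are simplicial polytopes $P'$ arbitrarily close to $P$, with $\partial P'=\partial P$ as labelled complexes and $\mathrm{Stress}_2(P')=\mathrm{Stress}_2(P)$, that are not affinely equivalent to $P$ by a label-preserving map.

So for $d\ge4$ primeness is exactly the condition for reconstructibility.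

**The two forms of Theorem A agree.** This also gives the two forms of the first claim of Theorem B. Let $W$ be the span of all $\partial\lambda/\partial x_v$, a subspace of $\mathrm{Stress}_1(P)$. Pair $q\in\mathbb R^V$ with $\sum\mu_vx_v$ by $\sum q_v\mu_v$. Then $q\in W^\perp$ iff $\partial_{y_q}\partial_{x_v}\lambda=0$ for all $v$ and $\lambda$. Since $\partial_{y_q}\lambda$ is a linear form, this says $\partial_{y_q}\lambda=0$ for all $\lambda$, so $W^\perp=Q(P)$. Also $\mathrm{Stress}_1(P)^\perp=\mathrm{Aff}(P)$. Hence $\dim\mathrm{Stress}_1(P)/W=\dim Q(P)-(d+1)$.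

**Theorem A implies the Corollary.** Let $\lambda\in\mathrm{Stress}_2(P)\subseteq\mathrm{Stress}_2(P')$. Then $\partial_{\theta_i'}\lambda=0$, where $\theta'_i$ are the forms of $P'$. So each coordinate function $p'(\cdot)_i$ lies in $Q(P)=\mathrm{Aff}(P)$, and $p'(v)=Tp(v)+t$ for a matrix $T$ and a vector $t$. As $p'(V)$ affinely spans $\mathbb R^d$, $T$ is invertible. $\square$

**Checks by hand.** For the simplex $Q=\mathbb R^V$ has dimension $d+1$, as it should. The triangle sum and the bipyramid agree with Theorems A and B by Example 3. For the cross-polytope with $d=4$, let $x_i,x_i'$ be the variables of $e_i,-e_i$. The form $\theta_i=x_i-x_i'$ gives $\partial\lambda/\partial x_i=\partial\lambda/\partial x'_i$, so a $2$-stress is a polynomial in $t_i=x_i+x_i'$. It has no $t_i^2$ term, because $x_ix_i'$ is a nonface monomial. So $\lambda=\sum_{i<j}c_{ij}t_it_j$, and $\partial_{\theta_5}\lambda=0$ says $\sum_jc_{ij}=0$ for each $i$. The solutions are $c_{12}=c_{34}=\alpha$, $c_{13}=c_{24}=\beta$, $c_{14}=c_{23}=\gamma$ with $\alpha+\beta+\gamma=0$. The derivatives $\partial\lambda/\partial x_1=\alpha t_2+\beta t_3+\gamma t_4$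 and $\partial\lambda/\partial x_2=\alpha t_1+\gamma t_3+\beta t_4$ already span $\{\sum a_it_i:\sum a_i=0\}=\mathrm{Stress}_1$, as Theorem A predicts.

For $d=3$ the statement fails: $\dim\mathrm{Stress}_2=f_1-3f_0+6=0$ always (see (T2) below). For the octahedron, which is prime, $Q=\mathbb R^6$ while $d+1=4$.

## 3. The face ring and its quotients by linear forms

The stress conditions are linear equations dual to a graded ring, and the proof takes place in that ring. Let $I_\Delta$ be the ideal generated by the monomials with nonface support, and $\mathbb R[\Delta]=\mathbb R[x]/I_\Delta$ the Stanley–Reisner ring. Put $\omega=\theta_{d+1}=\sum_vx_v$. For $c\in\operatorname{int}P$ let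
$$\Theta_c=\Big\{\sum_u\gamma\cdot(p_u-c)\,x_u:\gamma\in\mathbb R^d\Big\},\qquad A^c=\mathbb R[\Delta]/\Theta_c\mathbb R[\Delta].$$
Since $\theta_i-c_i\omega\in\Theta_c$, we have $\operatorname{span}(\Theta_c,\omega)=\operatorname{span}(\theta_1,\dots,\theta_{d+1})$ for every $c$. The freedom to move $c$ will matter.

**Example 4.** For a simplex with $c=\sum\lambda_vp_v$, $\sum\lambda_v=1$, the relations of $\Theta_c$ say $\sum_vx_v(p_v-c)=0$. The linear dependencies of the vectors $p_v-c$ are the multiples of $(\lambda_v)$, so $x_v=\lambda_v\omega$ in $A^c$. All $\lambda_v>0$, and the only nonface relation $\prod x_v=0$ becomes $\omega^{d+1}=0$. So $A^c=\mathbb R[\omega]/(\omega^{d+1})$.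

**(T1) Duality** (Stanley, *Combinatorics and Commutative Algebra*). The ring $\mathbb R[\Delta]$ is Gorenstein, and $\Theta_c$ is a linear system of parameters, because $\{p_f-c\}_{f\in F}$ is a basis of $\mathbb R^d$ for each facet $F$ (the hyperplane of $F$ does not contain the interior point $c$). Hence $\dim A_k^c=h_k(\Delta)$, there is an isomorphism $\deg:A^c_d\to\mathbb R$, and the pairing $A^c_k\times A^c_{d-k}\to A^c_d\cong\mathbb R$ is perfect.

In particular $A_1^c=\mathbb R[x]_1/\Theta_c$ has dimension $f_0-d$.

**(D) Stresses as a dual space.** For a polynomial $f$ let $\partial_f$ be obtained by substituting $\partial/\partial x_v$ for $x_v$. In degree $2$, $(f,\lambda)\mapsto\partial_f\lambda$ is a perfect pairing. Under it, $\mathrm{Stress}_2(P)$ is the annihilator of $(I_\Delta+(\theta_1,\dots,\theta_{d+1}))_2$. Indeed $\lambda$ is supported on faces iff $\partial_\mu\lambda=0$ for all nonface monomials $\mu$ of degree $2$, and the linear form $\partial_{\theta_i}\lambda$ is zero iff $\partial_{x_v\theta_i}\lambda=0$ for all $v$. So $\mathrm{Stress}_2(P)$ is dual to $A_2^c/\omega A_1^c$. Moreover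 $\partial_{y_q}\lambda=0$ iff $\partial_{x_vy_q}\lambda=0$ for all $v$, and therefore
$$q\in Q(P)\iff x_vy_q\in(\theta_1,\dots,\theta_{d+1})\mathbb R[\Delta]\ \text{ for all }v\in V.\tag{2}$$

**(T2) Rigidity.** *For $d\ge3$ and $c\in\operatorname{int}P$, the map $\omega:A_1^c\to A_2^c$ is injective.* Recall that a bar framework with $f_0$ affinely spanning vertices in $\mathbb R^d$ and $f_1$ bars is infinitesimally rigid if its rigidity matrix (one row per bar, $d$ columns per vertex) has the maximal rank $df_0-\binom{d+1}2$. The row dependencies are exactly the equilibrium stresses. (In the plane a triangle is rigid: rank $3=2\cdot3-3$. A quadrilateral without diagonals is not: rank at most $4<5$.) By Whiteley (Trans. AMS 285 (1984)), the $1$-skeleton of a simplicial $d$-polytope, $d\ge3$, is infinitesimally rigid. So by (1),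
$$\dim\mathrm{Stress}_2(P)=f_1-df_0+\tbinom{d+1}2=h_2-h_1 .$$
By (D), $\dim A_2^c/\omega A_1^c=h_2-h_1$, while $\dim A_2^c=h_2$. So $\omega A_1^c$ has dimension $h_1=\dim A_1^c$. $\square$

**(T3) Hard Lefschetz** (McMullen, *On simple polytopes*, Invent. Math. 113 (1993); Stanley for rational polytopes). For $d\ge5$ the map $\omega^{d-4}:A_2^c\to A_{d-2}^c$ is bijective. Hence $\omega:A_2^c\to A_3^c$ is injective.

For the simplex, (T3) is the statement that $\omega^2\mapsto\omega^{d-2}$ is bijective. We use (T3) only for $d\ge5$.

## 4. The operator $z_c$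

From here to the end of Section 9, except in Section 5 where $P$ is prime, $P$ is any simplicial $d$-polytope with $d\ge4$. We fix $q\in Q(P)$ and write $y=y_q$.

By (2), $ay\in\omega A_1^c$ for every $a\in A_1^c$, and by (T2) we may divide by $\omega$. So there is a unique linear map $z_c:A_1^c\to A_1^c$ with
$$a\,y=\omega\,z_c(a)\qquad(a\in A_1^c).\tag{3}$$

**Example 5.** Let $q=L|_V$ with $L$ affine, $L(x)=L(c)+\gamma\cdot(x-c)$. Then $y=\sum_vL(p_v)x_v\equiv L(c)\,\omega$ modulo $\Theta_c$, so $z_c=L(c)\,\mathrm{Id}$.

Now take the bipyramid with any $q\in\mathbb R^V=Q(B)$. Let $L_1,L_2$ be the affine functions that agree with $q$ on $M\cup\{n\}$ and on $M\cup\{s\}$. Modulo $\Theta_c$ we have $y\equiv L_1(c)\,\omega+(q_s-L_1(p_s))\,x_s$, and $x_nx_s=0$. So $x_ny=L_1(c)\,\omega x_n$ and $z_c(x_n)=L_1(c)x_n$. In the same way $z_c(x_s)=L_2(c)x_s$. For $c\notin\operatorname{aff}M$, $x_n,x_s$ form a basis of the $2$-dimensional space $A_1^c$: a relation $\alpha x_n+\beta x_s=\sum\gamma\cdot(p_u-c)x_u$ forces $\gamma\cdot(p_u-c)=0$ for all $u\in M$, and these vectors form a basis of $\mathbb R^d$, so $\gamma=0$.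 So the eigenvalues of $z_c$ are the affine pieces of $q$, evaluated at $c$.

Theorem A amounts to showing that for prime $P$ the operator $z_c$ is a scalar for some $c$. The next section shows that one identity suffices.

## 5. A symmetric $z$ and a functional on degree $d$

**Proposition 1.** For a suitable $c_0\in\operatorname{int}P$, writing $A=A^{c_0}$ and $z=z_{c_0}$,
$$a\,z(b)=b\,z(a)\ \text{ in }A_2\qquad\text{for all }a,b\in A_1.\tag{4}$$

The proof of Proposition 1 occupies Sections 6–9 and does not use primeness. Primeness enters only now.

**Proof of Theorem A from Proposition 1.** Let $P$ be prime, $q\in Q(P)$, and $A,z$ as in Proposition 1, with $\Theta=\Theta_{c_0}$.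

**Step 1: a functional on monomials.** The aim is to encode $z$ in one functional. Define a linear functional $\phi$ on $\mathbb R[x]_d$ by
$$\phi(x_{u_1}x_{u_2}\cdots x_{u_d})=\deg\big(z(x_{u_1})\,x_{u_2}\cdots x_{u_d}\big).$$
The right side is symmetric in $u_2,\dots,u_d$, and by (4) it does not change when $u_1$ and $u_2$ are exchanged. So it does not depend on the order of the factors, and $\phi$ is well defined. By linearity $\phi(\ell f)=\deg(z(\ell)f)$ for every linear form $\ell$ and every $f\in\mathbb R[x]_{d-1}$: we may choose which linear factor $z$ acts on.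

**Step 2: $\phi$ descends to $A_d$.** We check that $\phi$ kills both kinds of relations. If $\theta\in\Theta$, then $\theta=0$ in $A_1$, so $\phi(\theta f)=\deg(z(\theta)f)=0$. Let $\mu$ be a monomial of degree $d$ with nonface support. It is divisible by $x_M=\prod_{v\in M}x_v$ for some missing face $M$, and $|M|\le d$. Since $P$ is prime, $|M|\le d-1$. So there is a variable to spare: $\mu=x_t\,x_M\,\mu'$. Letting $z$ act on $x_t$ gives $\phi(\mu)=\deg(z(x_t)\,x_M\,\mu')=0$, because $x_M=0$ in $A$.

**Step 3: $z$ is a scalar.** Since $A_d\cong\mathbb R$, we get $\phi=\kappa\deg$ for some $\kappa\in\mathbb R$. That is, $\deg((z(x_u)-\kappa x_u)f)=0$ for all $u$ and all $f\in A_{d-1}$. By (T1), $z(x_u)=\kappa x_u$ for all $u$, so $z=\kappa\,\mathrm{Id}$.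

**Step 4: $q$ is affine.** Equation (3) with $a=\omega$ reads $\omega(y-\kappa\omega)=0$. By (T2), $y=\kappa\omega$ in $A_1$. So $y\in\operatorname{span}(\Theta,\omega)=\operatorname{span}(\theta_1,\dots,\theta_{d+1})$, i.e. $q\in\mathrm{Aff}(P)$. $\blacksquare$

**Example 6 (what a missing $(d-1)$-face does).** For the bipyramid with $c\notin\operatorname{aff}M$ and $q$ not affine, $\phi(x_M)\ne0$. To see this, write $x_1=\alpha x_n+\beta x_s$ in $A_1$. This is a relation $x_1-\alpha x_n-\beta x_s=\sum\gamma\cdot(p_u-c)x_u$ with $\gamma\cdot(p_1-c)=1$ and $\gamma\cdot(p_u-c)=0$ for $2\le u\le d$. If $\alpha=-\gamma\cdot(p_n-c)$ were $0$, then $\gamma$ would vanish on the basis given by the facet $\{n,2,\dots,d\}$, which is impossible. So $\alpha\ne0$. From $0=x_M=(\alpha x_n+\beta x_s)x_2\cdots x_d$ and Example 5 we get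
$$\phi(x_M)=\deg\big((\alpha L_1(c)x_n+\beta L_2(c)x_s)x_2\cdots x_d\big)=\alpha\,(L_1(c)-L_2(c))\deg(x_nx_2\cdots x_d).$$
The last factor is nonzero: for a basis $\{p_f-c\}_{f\in F}$ of a facet $F$, each $x_f$ is a combination in $A_1$ of the variables outside $F$, and repeated use of this shows that every monomial of degree $d$ is a combination of facet monomials. If $F,F'$ are facets sharing $F\cap F'$ of size $d-1$, choose $\gamma$ vanishing on $p_u-c$ for $u\in F\cap F'$. Multiplying the corresponding form of $\Theta_c$ by $x_{F\cap F'}$ makes $x_F$ and $x_{F'}$ nonzero multiples of each other in $A_d$. As facets are connected through such pairs, each $x_F$ spans $A_d$. Finally $L_1-L_2$ is a nonzero affine function vanishing on $\operatorname{aff}M$, hence nonzero at $c$.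

(To see the "repeated use": in a monomial supported on a face $G$ of a facet $F$ with some exponent at least $2$ at $f\in G$, replace one factor $x_f$ by its combination of variables outside $F$. Every resulting nonzero monomial has strictly larger support.)

## 6. Cancelling $\omega$: dimension at least 5, and the kernel in dimension 4

It remains to prove (4). The first thing to try is to multiply by $\omega$. By (3),
$$\omega\,(a\,z(b)-b\,z(a))=a\,(by)-b\,(ay)=0 .$$

**Proof of Proposition 1 for $d\ge5$.** By (T3), $\omega:A_2\to A_3$ is injective, so (4) holds for every $c_0\in\operatorname{int}P$. $\square$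

With Section 5, this finishes Theorem A for $d\ge5$. For $d=4$ the cancellation breaks down at exactly this point. By (T1) the map $\omega:A_2\to A_3$ is then the transpose of $\omega:A_1\to A_2$. It is therefore surjective, and its kernel has dimension $h_2-h_1=\dim\mathrm{Stress}_2(P)$. For the triangle sum this is $1$, for the cross-polytope $2$.

The coincidence of dimensions tells us what the obstruction is. Let $d=4$ and let $\xi\in A_2$ satisfy $\omega\xi=0$. Put
$$\omega_{uv}=\deg(\xi x_ux_v)\qquad(u,v\in V,\ u=v\text{ allowed}).\tag{5}$$
This vanishes unless $\{u,v\}$ is a face. Since the forms in $\Theta_{c_0}$ are zero in $A$ and $\omega\xi=0$, we get $\sum_u\omega_{uv}(p_u-c_0)=0$ and $\sum_u\omega_{uv}=0$, so $\sum_u\omega_{uv}p_u=0$ for every $v$. So $(\omega_{uv})$ is an affine $2$-stress of $P$. If it is zero, then $\xi=0$, because the $x_ux_v$ span $A_2$ and the pairing $A_2\times A_2\to\mathbb R$ is perfect.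

So we have to prove that certain stresses vanish, and we need to control their support. The plan has three parts. First, a stress supported in a hyperplane is zero (Section 7). Second, split $A_1$ into eigenspaces of $z$. As in Example 5, one expects each eigenvalue to come from an affine function that agrees with $q$ on part of $V$; to see it, let $c$ move (Section 8). Third, a product of eigenvectors for two different eigenvalues is then a stress living where two different affine functions agree, which is a hyperplane (Section 9).

## 7. Stresses in a hyperplane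

**(T4)** (Cauchy.) *Let $H\subset\mathbb R^4$ be an affine hyperplane and $P$ a $4$-polytope. Every equilibrium stress on the graph formed by the edges of $P$ contained in $H$ is zero.*

**Step 1: reduction to $K=P\cap H$.** If a vertex or edge of $P$ lies in $H$, then a supporting hyperplane that cuts it out of $P$ also cuts it out of $K$. So it is a vertex or edge of $K$, a polytope of dimension at most $3$. If $\dim K\le2$, each vertex lies on at most two edges of $K$, and these are non-parallel if there are two. So equilibrium at that vertex forces zero weights.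

**Step 2: sign changes at vertices.** Let $\dim K=3$ and suppose the stress is nonzero. Delete the edges of weight $0$ and keep one connected component with at least one edge. It is a simple plane graph on the sphere $\partial K$, with signs on its edges. We bound the number of sign changes from below. At a vertex $x$, the edges of $K$ are the extreme rays of a pointed cone, hence correspond, in cyclic order, to the vertices of a convex polygon (a section of the cone). The number of sign changes among the remaining edges at $x$, in cyclic order, is even. If it is $0$, all weights have the same sign, and a linear functional positive on the cone minus its apex contradicts $\sum_u\omega_{ux}(p_u-p_x)=0$. If it is $2$, the positive and the negative edges lie on two disjoint arcs of vertices of the polygon. A line separates these strictly, so some linear functional is positive on the positive edge directions and negative on the negative ones. Applied to the equilibrium equation it gives a positive number equal to $0$, a contradiction. So every vertex has at least $4$ sign changes, and the total is at least $4\mathsf v$,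 where $\mathsf v,\mathsf e,\mathsf f$ count vertices, edges and faces of the plane graph.

**Step 3: sign changes at faces.** We bound the same number from above. Each pair of consecutive edges at a vertex is a corner of a face. All degrees are at least $4$ and the graph is simple, so all faces have length $k\ge3$. Around a face of length $k$ the number of sign changes is even and at most $k$. So it is at most $k\le2k-4$ if $k$ is even ($k\ge4$), and at most $k-1\le2k-4$ if $k$ is odd. Summing over faces,
$$4\mathsf v\le\sum(2k-4)=4\mathsf e-4\mathsf f,$$
which contradicts Euler's formula $\mathsf v-\mathsf e+\mathsf f=2$. $\square$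

## 8. Moving $c$ toward a vertex

**Analytic dependence of $z_c$ on $c$.** We need this in order to differentiate eigenvalues. By (2), fix linear forms $w_i(v),z(v)\in\mathbb R[\Delta]_1$ with $x_vy=\sum_{i\le d}\theta_iw_i(v)+\omega z(v)$ in $\mathbb R[\Delta]$. Then
$$x_vy=\sum_{i\le d}(\theta_i-c_i\omega)\,w_i(v)+\omega\Big(z(v)+\sum_{i\le d}c_iw_i(v)\Big),$$
so $z_c(x_v)$ is the class of $z(v)+\sum c_iw_i(v)$ in $A_1^c$. Fix a facet $F$. The relations $\sum_{f\in F}x_f(p_f-c)=-\sum_{u\notin F}x_u(p_u-c)$ in $A_1^c$ can be solved for the $x_f$, because $\{p_f-c\}_{f\in F}$ is a basis. So $\{x_u\}_{u\notin F}$ is a basis of $A_1^c$ for all $c\in\operatorname{int}P$, and the $x_f$ are expressed in it with coefficients rational in $c$ and regular on $\operatorname{int}P$. In this basis the matrix of $z_c$ is real-analytic in $c\in\operatorname{int}P$.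

**Definition 4 (star and link).** The closed star $\operatorname{st}v$ consists of the faces $G$ with $G\cup\{v\}\in\Delta$, and $\operatorname{lk}v$ of those among them not containing $v$. We write $\mathbb R[\operatorname{st}v]$, $\mathbb R[\operatorname{lk}v]$ for their Stanley–Reisner rings, and
$$B_v^c=\mathbb R[\operatorname{st}v]/\Theta_c,$$
with the forms of $\Theta_c$ restricted by setting $x_u=0$ for $u\notin\operatorname{st}v$.

**Example 7.** In the triangle sum, all six vertices are in $\operatorname{st}a_1$, and $\{a_2,a_3\}$ is an edge of $T$. But it is not in $\operatorname{st}a_1$, since $\{a_1,a_2,a_3\}$ is not a face. So $x_{a_2}x_{a_3}$ is zero in $\mathbb R[\operatorname{st}a_1]$ and not in $\mathbb R[\Delta]$.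

The restriction $\mathbb R[\Delta]\to\mathbb R[\operatorname{st}v]$, which kills the monomials with support not in $\operatorname{st}v$, is a surjective ring map. So it induces a surjection $A^c\to B_v^c$. Moreover
$$a\in A_1^c\text{ restricts to }0\text{ in }(B_v^c)_1\ \Longrightarrow\ x_va=0\text{ in }A^c.\tag{6}$$
Indeed, then $a$ is, modulo $\Theta_c$, a combination of the $x_u$ with $u\notin\operatorname{st}v$, and for these $x_vx_u=0$.

**A model of $B_v^c$ on the link.** The purpose is to see how $B_v^c$ changes as $c$ moves toward $p_v$. Let $b=p_v-c\ne0$, and for $\gamma\in\mathbb R^d$ let $\Phi_\gamma=\sum_{u\in\operatorname{lk}v}\gamma\cdot(p_u-p_v)\,x_u$. Writing $p_u-c=(p_u-p_v)+b$ we get, in $\mathbb R[\operatorname{st}v]$,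
$$\sum_u\gamma\cdot(p_u-c)\,x_u=\Phi_\gamma+(\gamma\cdot b)\,\omega .$$
Choose $\gamma_0$ with $\gamma_0\cdot b=1$. The relations of $B_v^c$ are $\Phi_\gamma=0$ for $\gamma\perp b$, and $\Phi_{\gamma_0}+\omega=0$. We have $\mathbb R[\operatorname{st}v]=\mathbb R[\operatorname{lk}v][x_v]$, and $\omega=x_v+\sum_{u\in\operatorname{lk}v}x_u$ there, so the last relation eliminates $x_v$. With $y=\sum_{u\in\operatorname{st}v}q_ux_u=q_v\omega+\sum_{u\in\operatorname{lk}v}(q_u-q_v)x_u$ this gives
$$B_v^c\cong C:=\mathbb R[\operatorname{lk}v]/(\Phi_\gamma:\gamma\perp b),\qquad\omega\mapsto\omega_c:=-\Phi_{\gamma_0},\qquad y\mapsto q_v\omega_c+y_0,\tag{7}$$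
where $y_0=\sum_{u\in\operatorname{lk}v}(q_u-q_v)x_u$ does not involve $c$. The class of $\omega_c$ in $C$ does not depend on the choice of $\gamma_0$, since two choices differ by a vector orthogonal to $b$.

**Injectivity of $\omega_c:C_1\to C_2$.** We recognize $C$ as the ring of a polytope of dimension $d-1$, so that (T2) applies. Choose $\varphi$ with $\varphi\cdot(p_u-p_v)<0$ for all vertices $u\ne v$. As $c$ is interior, $\varphi\cdot b>0$; scale so that $\varphi\cdot b=1$, and take $\gamma_0=\varphi$. Then $\omega_c=\sum r_ux_u$ with $r_u=-\varphi\cdot(p_u-p_v)>0$. The points $(p_u-p_v)/r_u$, $u\in\operatorname{lk}v$, are the vertices of the section by $\{\varphi=-1\}$ of the tangent cone of $P$ at $v$. The proper faces of the cone are spanned by the faces of $P$ containing $v$, so this section is a simplicial $(d-1)$-polytope with boundary complex $\operatorname{lk}v$. The point $-b=c-p_v$ lies in the interior of the cone and satisfies $\varphi\cdot(-b)=-1$, so it lies in the relative interior of the section. Translate the section by $b$ into $\ker\varphi$; now the origin is in its relative interior.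 Since $\mathbb R^d=\ker\varphi\oplus\mathbb Rb$, every linear functional on $\ker\varphi$ is induced by a unique $\gamma\perp b$, and its value at the translated vertex is
$$\gamma\cdot\big((p_u-p_v)/r_u+b\big)=\gamma\cdot(p_u-p_v)/r_u .$$
Substitute $x_u'=r_ux_u$, an automorphism of $\mathbb R[\operatorname{lk}v]$. Then the linear forms of this $(d-1)$-polytope, with center $0$, are exactly the $\Phi_\gamma$ with $\gamma\perp b$, and $\omega_c=\sum x_u'$. So (T2) in dimension $d-1\ge3$ gives injectivity. This is where $d\ge4$ is needed.

**The operators $Z_{v,c}$.** If $a\in A_1^c$ restricts to $0$ in $(B_v^c)_1$, then $\omega z_c(a)=ay$ restricts to $0$. As $\omega$ is injective on $(B_v^c)_1$, $z_c(a)$ restricts to $0$ as well. So $z_c$ induces an operator $Z_{v,c}$ on the quotient $(B_v^c)_1$ of $A_1^c$. It is the unique operator with $ay=\omega Z_{v,c}(a)$ there, and every eigenvalue of $Z_{v,c}$ is an eigenvalue of $z_c$.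

**Lemma 2 (Radial Lemma).** Let $0<\tau<1$ and $c'=(1-\tau)c+\tau p_v$. Under the identifications $(B_v^c)_1\cong C_1\cong(B_v^{c'})_1$ of (7),
$$Z_{v,c'}=(1-\tau)Z_{v,c}+\tau q_v\,\mathrm{Id}.\tag{8}$$

*Proof.* We have $c'\in\operatorname{int}P$ and $b'=p_v-c'=(1-\tau)b$. So $\gamma\perp b$ iff $\gamma\perp b'$, and $C$ is the same ring for $c$ and $c'$. The relation $\Phi_{\gamma_0}+(1-\tau)\omega=0$ in $B_v^{c'}$ gives $\omega_{c'}=(1-\tau)^{-1}\omega_c$. By (7), $a(q_v\omega_c+y_0)=\omega_cZ_{v,c}(a)$, that is, $ay_0=\omega_c(Z_{v,c}-q_v)(a)$. Likewise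
$$ay_0=\omega_{c'}(Z_{v,c'}-q_v)(a)=(1-\tau)^{-1}\omega_c(Z_{v,c'}-q_v)(a).$$
Injectivity of $\omega_c$ on $C_1$ gives $Z_{v,c'}-q_v=(1-\tau)(Z_{v,c}-q_v)$. $\square$

For $q=L|_V$ with $L$ affine, where $z_c=L(c)\,\mathrm{Id}$, formula (8) just says that $L$ is affine along the segment from $c$ to $p_v$. In general it says that eigenvalues of $Z_{v,c}$ move along that segment like affine functions with value $q_v$ at its end.

## 9. Eigenvalues of $z$ and the symmetry in dimension 4

**Proof of Proposition 1 for $d=4$.**

**Step 1: eigenvalues near a generic $c_0$, and the affine functions $L_i$.** The aim is to attach to each eigenvalue an affine function agreeing with $q$ on a set of vertices. Choose $c_0\in\operatorname{int}P$ maximizing the number $r$ of distinct complex eigenvalues of $z_c$. Roots of the characteristic polynomial $\chi_c$ depend continuously on $c$, so this number is lower semicontinuous in $c$, and by maximality it equals $r$ near $c_0$. Hence there are a neighborhood $U$ of $c_0$ and pairwise disjoint discs $D_1,\dots,D_r$ such that for $c\in U$ the distinct eigenvalues are $s_1(c),\dots,s_r(c)$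 with $s_i(c)\in D_i$, of constant multiplicities $m_i$. They are real-analytic in $c$, because
$$s_i(c)=\frac1{2\pi i\,m_i}\oint_{\partial D_i}s\,\frac{\chi_c'(s)}{\chi_c(s)}\,ds .$$
(Here the $i$ in $2\pi i$ is the imaginary unit and $\chi_c'$ is the derivative in $s$.) Let
$$S_i=\{v\in V: s_i(c_0)\text{ is an eigenvalue of }Z_{v,c_0}\}.$$
Let $v\in S_i$ and $c_\tau=(1-\tau)c_0+\tau p_v$. By (8), $(1-\tau)s_i(c_0)+\tau q_v$ is an eigenvalue of $Z_{v,c_\tau}$, hence of $z_{c_\tau}$. For small $\tau>0$ we have $c_\tau\in U$ and this number lies in $D_i$, so it equals $s_i(c_\tau)$. Differentiating at $\tau=0$ gives $ds_i(c_0)(p_v-c_0)=q_v-s_i(c_0)$. So the complex-valued affine function $L_i(x)=s_i(c_0)+ds_i(c_0)(x-c_0)$ satisfies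
$$q_v=L_i(p_v)\qquad\text{for all }v\in S_i.\tag{9}$$

**Example 8.** For the bipyramid with $q$ not affine and $c_0\notin\operatorname{aff}M$, Example 5 gives two distinct eigenvalues $L_1(c),L_2(c)$ near $c_0$. In $(B_n)_1$ the class $x_s$ is $0$, so $Z_{n,c_0}$ is multiplication by $L_1(c_0)$, and $n\in S_1\setminus S_2$. For $v\in M$ the star contains all vertices, so $(B_v)_1=A_1$ and $v\in S_1\cap S_2$. So $S_1=M\cup\{n\}$, $S_2=M\cup\{s\}$, and $S_1\cap S_2=M$ lies in a hyperplane.

The choice of $c_0$ matters. If $c\in\operatorname{aff}M$, then $L_1(c)=L_2(c)$ and $z_c$ is not diagonalizable. To check this, note that $c$ is in the relative interior of $\operatorname{conv}M$; let $\lambda_u$, $u\in M\cup\{s\}$, be its barycentric coordinates, so $\lambda_1>0$. Multiplying $\sum_ux_u(p_u-c)=0$ by $x_s$ kills the term of $n$, and the linear dependencies of the $p_u-c$, $u\in M\cup\{s\}$, are the multiples of $(\lambda_u)$. So $x_ux_s=\lambda_u\eta$ for one $\eta\in A_2^c$, and summing over $u$ gives $\eta=\omega x_s$. With $y\equiv L_1(c)\omega+(q_s-L_1(p_s))x_s$ we get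
$$z_c(x_1)=L_1(c)\,x_1+\lambda_1\,(q_s-L_1(p_s))\,x_s,\qquad z_c(x_s)=L_2(c)\,x_s=L_1(c)\,x_s .$$
Here $x_1,x_s$ is a basis of $A_1^c$ (the variables outside the facet $\{n,2,\dots,d\}$), and $q_s\ne L_1(p_s)$ since $q$ is not affine. This is a Jordan block.

**Step 2: $z$ is diagonalizable over $\mathbb C$.** Translate so that $c_0=0$; write $A=A^0$, $z=z_0$, $B_v=B^0_v$, and $s_i=s_i(0)=L_i(0)$. Let $A_{1,\mathbb C}=\bigoplus_iV_i$ be the decomposition into generalized eigenspaces of $z$. If $v\notin S_i$, the image of $V_i$ in $(B_v)_{1,\mathbb C}$ lies in the generalized $s_i$-eigenspace of $Z_{v,0}$, which is $0$. By (6),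
$$x_va=0\qquad(a\in V_i,\ v\notin S_i).\tag{10}$$
Since $L_i(p_v)=s_i+ds_i(0)(p_v)$ and $\sum_vds_i(0)(p_v)\,x_v\in\Theta_0\otimes\mathbb C$, we have modulo $\Theta_0\otimes\mathbb C$, using (9),
$$y-s_i\omega\equiv\sum_v(q_v-L_i(p_v))\,x_v=\sum_{v\notin S_i}(q_v-L_i(p_v))\,x_v .$$
So $(y-s_i\omega)a=0$ for $a\in V_i$ by (10). By (3) this says $\omega(z(a)-s_ia)=0$, and (T2) gives $z(a)=s_ia$. So $V_i$ is a genuine eigenspace.

**Step 3: $V_iV_j=0$ for $i\ne j$.** This is where the stress of (5) is killed. Let $a\in V_i$, $b\in V_j$, and $\xi=ab\in A_{2,\mathbb C}$. From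
$$s_i\,\omega ab=(ay)b=a(by)=s_j\,\omega ab$$
we get $\omega\xi=0$. By (10), $x_v\xi=0$ unless $v\in D:=S_i\cap S_j$.

If $D=\emptyset$, then $\xi$ is killed by all $x_v$, hence by $A_2$, and $\xi=0$ by (T1).

Otherwise, by (9), $L_i-L_j$ vanishes on $p(D)$, while its value at $0$ is $s_i-s_j\ne0$. So $g=\mathrm{Re}\big((L_i-L_j)/(s_i-s_j)\big)$ is a real affine function with $g(0)=1$ and $g|_{p(D)}=0$. As $D\neq\emptyset$, $g$ is not constant, and $H=\{g=0\}$ is an affine hyperplane containing $p(D)$. Put $\omega_{uv}=\deg(\xi x_ux_v)\in\mathbb C$. It vanishes unless $u,v\in D$ and $\{u,v\}$ is a face. As computed after (5), $\sum_u\omega_{uv}p_u=0$ and $\sum_u\omega_{uv}=0$ for each $v$, sums including $u=v$. So $\sum_{u\ne v}\omega_{uv}(p_u-p_v)=0$, and the real and imaginary parts of $(\omega_{uv})_{u\ne v}$ are equilibrium stresses supported on edges of $P$ contained in $H$. By (T4) they vanish, and then $\omega_{vv}=-\sum_{u\ne v}\omega_{uv}=0$. Since the $x_ux_v$ span $A_2$, $\xi=0$ by (T1).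

**Step 4: symmetry.** For $a\in V_i$, $b\in V_j$ we have $a\,z(b)-b\,z(a)=(s_j-s_i)\,ab$. This is $0$, trivially if $i=j$ and by Step 3 if $i\ne j$. By bilinearity (4) holds on $A_{1,\mathbb C}$, hence on $A_1$. $\square$

This completes the proof of Theorem A for all $d\ge4$, and with it that of the Corollary.

## 10. Cutting along missing $(d-1)$-faces: Theorem B

Let $d\ge4$, let $P$ be a simplicial $d$-polytope, and let $M$ be a missing $(d-1)$-face of $P$.

**Step 1: $\operatorname{aff}M$ is a hyperplane.** If the $d$ points of $M$ were affinely dependent, Radon's theorem would give disjoint nonempty $M_1,M_2\subset M$ whose convex hulls meet. But $M_1,M_2$ are proper subsets of $M$, hence disjoint faces of $P$, and disjoint faces have disjoint hulls. So $M$ is affinely independent, and $\operatorname{aff}M=\{\ell=0\}$ for an affine function $\ell$.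

**Step 2: the section is $\operatorname{conv}M$.** The hyperplane $\operatorname{aff}M$ meets $\operatorname{int}P$. Otherwise $M$ would lie in a proper face of $P$, a simplex, and would be a face. Let $K=P\cap\operatorname{aff}M$, so that $\operatorname{relbd}K=K\cap\partial P$. The relative boundary of $\operatorname{conv}M$ is a union of faces of $P$, hence lies in $\operatorname{relbd}K$. Suppose $K$ contained a point $k\notin\operatorname{conv}M$, and take a relative interior point $x_0$ of $\operatorname{conv}M$, which is also in $\operatorname{relint}K$. The segment from $x_0$ to $k$ lies in $\operatorname{relint}K$ except possibly for $k$, and it crosses the relative boundary of $\operatorname{conv}M$ at a point other than $k$. That point would be in both $\operatorname{relint}K$ and $\operatorname{relbd}K$, a contradiction. So $K=\operatorname{conv}M$, and $\partial P\cap\operatorname{aff}M$ is the relative boundary of $\operatorname{conv}M$.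

**Step 3: every face lies on one closed side.** A vertex of $P$ on $\operatorname{aff}M$ lies in $\operatorname{conv}M$, so it belongs to $M$. Suppose an edge of $P$ had endpoints strictly on opposite sides. Its crossing point with $\operatorname{aff}M$ is a relative interior point of the edge lying, by Step 2, in a face $\tau\subset M$ of $P$. A face containing a relative interior point of an edge contains the edge, so the edge would lie in $M$, a contradiction. Since any two vertices of a face are adjacent, each face of $P$ lies in one closed side of $\operatorname{aff}M$.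

**Step 4: the two pieces.** Let $P_1=P\cap\{\ell\le0\}$ and $P_2=P\cap\{\ell\ge0\}$, both $d$-dimensional since $\operatorname{aff}M$ meets $\operatorname{int}P$. No facet of $P$ lies in $\operatorname{aff}M$, for the same reason. So by Step 3 the facets of $P_i$ are the facets of $P$ on its side together with $\operatorname{conv}M$, and all are simplices. Hence $P_i$ is simplicial, and its proper faces are the faces of $P$ on its side, together with $M$: a subset of a facet of $P_i$ is of this form, and conversely a hyperplane cutting a face on this side out of $P$ cuts it out of $P_i$. We have $V(P_1)\cap V(P_2)=M$, and each $P_i$ has fewer vertices than $P$, since there are vertices strictly on both sides.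

**Step 5: $m(P)=m(P_1)+m(P_2)+1$.** Let $M'\ne M$ be a missing $(d-1)$-face of $P$. Its pairs are edges, so by Step 3 it lies on one closed side. It lies on only one, since otherwise $M'\subseteq M$ and $M'=M$. Its proper subsets are faces of $P$ on that side, and $M'$ is neither a face of $P$ nor equal to $M$, so $M'$ is a missing face of that $P_i$. Conversely let $N$ be a missing $(d-1)$-face of $P_i$. Then $N\ne M$, because $M$ is a face of $P_i$. Its proper subsets are faces of $P_i$ with fewer than $d$ elements, hence faces of $P$. And $N$ is not a face of $P$, since it lies on the side of $P_i$ and is not a face of $P_i$. The set $M$ itself accounts for the $+1$.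

**Step 6: $\mathrm{Stress}_2(P)=\mathrm{Stress}_2(P_1)\oplus\mathrm{Stress}_2(P_2)$.** The right-hand spaces are contained in $\mathrm{Stress}_2(P)$, because edges of $P_i$ are edges of $P$ (all pairs in $M$ are). If $\lambda$ lies in both, each $\partial_{x_v}\lambda$ is an affine dependency supported on the affinely independent set $M$, hence $0$; so $\lambda=0$ and the sum is direct. By (T2), all dimensions are $f_1-df_0+\binom{d+1}2$. Since $f_0(P)=f_0(P_1)+f_0(P_2)-d$ and $f_1(P)=f_1(P_1)+f_1(P_2)-\binom d2$, the left dimension minus the sum of the right ones is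
$$-\tbinom d2+d^2-\tbinom{d+1}2=0 .$$

**Step 7: counting $Q$.** For $\lambda\in\mathrm{Stress}_2(P_i)$, $\partial_{y_q}\lambda$ depends only on $q|_{V(P_i)}$. So by Step 6, $q\in Q(P)$ iff $q|_{V(P_i)}\in Q(P_i)$ for $i=1,2$. Thus $Q(P)$ is the kernel of the map $Q(P_1)\oplus Q(P_2)\to\mathbb R^M$, $(q_1,q_2)\mapsto q_1|_M-q_2|_M$. This map is onto, because affine functions already realize all of $\mathbb R^M$ by Step 1. Hence $\dim Q(P)=\dim Q(P_1)+\dim Q(P_2)-d$, and $s(P):=\dim Q(P)-(d+1)$ satisfies
$$s(P)=s(P_1)+s(P_2)+1 .$$

**Step 8: the dimension formula.** If $P$ is prime, $s(P)=0=m(P)$ by Theorem A. Otherwise cut along a missing $(d-1)$-face. Induction on the number of vertices with Steps 5 and 7 gives $s(P)=m(P)$ for every $P$. The statement on codimension follows from Section 2. The argument also shows that $Q(P)$ consists exactly of the functions that are affine on each prime component obtained by cutting $P$ along its missing $(d-1)$-faces.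

**Step 9: deforming a non-prime polytope.** We prove the second claim. Let $P$ be non-prime. By Step 8 choose $q\in Q(P)\setminus\mathrm{Aff}(P)$, choose $0\ne e\in\mathbb R^d$, and set $p^\varepsilon(v)=p(v)+\varepsilon q_ve$. For small $\varepsilon\ne0$ these are the vertices of a simplicial polytope $P^\varepsilon$ with the same boundary complex: the conditions that a facet $F$ of $P$ has affinely independent vertices and all other vertices strictly on one side are open, so every facet of $P$ gives a facet of $P^\varepsilon$. Each ridge of these facets lies in two of them, and the facets of $P^\varepsilon$ are connected through ridges, so there are no others.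

For $\lambda\in\mathrm{Stress}_2(P)$ and $1\le i\le d$, the form $\theta_i+\varepsilon e_iy_q$ is the $i$-th form of $P^\varepsilon$, and $\partial_{\theta_i+\varepsilon e_iy_q}\lambda=0$. So $\mathrm{Stress}_2(P)\subseteq\mathrm{Stress}_2(P^\varepsilon)$. Both have dimension $h_2-h_1$ by (T2), so they are equal. If $p^\varepsilon=Tp+t$ held on $V$, then $\varepsilon q_ve=(T-\mathrm{Id})p(v)+t$ for all $v$. Taking the inner product with $e/(\varepsilon\,e\cdot e)$ would show $q\in\mathrm{Aff}(P)$, a contradiction. So $P'=P^\varepsilon$, with $\varepsilon\neq0$ as small as we like, has the required properties. $\blacksquare$
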